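\title{Absolutely continuous spectrum without homogeneity for limit-periodic Schr\"odinger operators}

\begin{abstract}
We show that an almost-periodic Schr\"odinger operator on the line with nonempty absolutely continuous spectrum need not have a spectrum that is homogeneous in the sense of Carleson. Uniformly close to any continuous periodic potential we construct a limit-periodic potential, differing from it by a smooth function, whose operator has purely absolutely continuous spectrum $\Sigma$, while along a sequence of scales $\Sigma$ is thinner near its minimum than any prescribed rate. The construction adds shallow wells at ever larger spacings. Absolute continuity follows because the limit operator is reflectionless on $\Sigma$ and $\Sigma$ has positive upper density at each of its points.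
\end{abstract}

\section{Introduction}\label{sec:intro}

We consider Schr\"odinger operators $H_Vu=-u''+Vu$ on $L^2(\mathbb{R})$ with a real potential $V$. For $V\in L^2_{\mathrm{loc}}(\mathbb{R})$ the Stepanov norm is
\[
\|V\|_{\mathrm S}=\sup_{x\in\mathbb{R}}\Bigl(\int_x^{x+1}|V(t)|^2\,dt\Bigr)^{1/2},
\]
and $V$ is (Stepanov) \emph{almost-periodic} if its translates $\{V(\cdot+t):t\in\mathbb{R}\}$ form a relatively compact set in this norm; equivalently, $V$ is a $\|\cdot\|_{\mathrm S}$-limit of trigonometric polynomials. A closed set $\Sigma\subseteq\mathbb{R}$ is \emph{homogeneous} in the sense of Carleson if there are $\tau>0$ and $\delta_0>0$ such that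
\begin{equation}\label{eq:hom}
|\Sigma\cap(E-\delta,E+\delta)|\ge\tau\delta\qquad\text{for all }E\in\Sigma\text{ and }0<\delta\le\delta_0,
\end{equation}
where $|\cdot|$ is Lebesgue measure. For a self-adjoint operator $H$, the vectors whose spectral measure is absolutely continuous form a reducing subspace, and $\sigma_{\mathrm{ac}}(H)$ is the spectrum of $H$ on that subspace. The spectrum is \emph{purely absolutely continuous} if the subspace is the whole space, that is, if the spectral projection $\mathbf{1}_A(H)$ vanishes for every Borel set $A$ with $|A|=0$. The following question is posed in \cite{FL}.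

\begin{quote}
\emph{If $V$ is almost-periodic and $H_V$ has nonempty absolutely continuous spectrum, must $\sigma(H_V)$ be homogeneous?}
\end{quote}

Homogeneity says that the set fills a fixed fraction of every small window centered on it, at every point and at every small scale. There are reasons to expect this. Every neighborhood of a point of $\sigma_{\mathrm{ac}}(H_V)$ meets $\Sigma=\sigma(H_V)$ in positive measure, and by the Lebesgue density theorem $|\Sigma\cap(E-\delta,E+\delta)|/\delta\to2$ as $\delta\downarrow0$ for almost every $E\in\Sigma$; only uniformity is missing. In the simplest cases uniformity holds. For $V=0$ we have $\Sigma=[0,\infty)$ and $\tau=1$. For continuous $T$-periodic $V$ the spectrum is a union of bands of positive length, whose endpoints, in increasing order, are the eigenvalues of $-d^2/dx^2+V$ on $2T$-periodic functions. By the min-max principle these lie within $\|V\|_\infty$ of the endpoints of the free bands $[(k-1)^2\pi^2/T^2,k^2\pi^2/T^2]$, so the band lengths tend to infinity and have a positive lower bound $\ell$.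 If $E$ lies in a band and $\delta\le\ell$, the band contains an interval of length $\delta$ through $E$, and \eqref{eq:hom} holds with $\tau=1$, $\delta_0=\ell$.

This argument also shows where a counterexample can be sought. The scale $\delta_0=\ell$ depends on $V$, and along a sequence of periodic potentials with growing periods nothing keeps it away from zero. Call a function \emph{limit-periodic} if it is a uniform limit on $\mathbb{R}$ of continuous periodic functions. The translates of a continuous periodic function form a compact set in the sup norm, so the translates of a limit-periodic function are totally bounded in the sup norm, and hence in $\|\cdot\|_{\mathrm S}\le\|\cdot\|_\infty$. Thus limit-periodic functions are almost-periodic, and in this class the answer is no.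

\begin{theorem}\label{thm:main}
Let $V_0$ be real, continuous and periodic, let $\eta_*>0$, and let $f:(0,1)\to(0,\infty)$ be any function. There is a real limit-periodic $V$ with $\|V-V_0\|_\infty<\eta_*$, $V-V_0\in C^\infty$, and all derivatives of $V-V_0$ limit-periodic, such that $\Sigma=\sigma(H_V)$ has the following properties.
\begin{itemize}
\item[(i)] With $E_\infty=\min\Sigma$, there are $\delta_n\downarrow0$ such that for all $n\ge1$
\[
|\Sigma\cap(E_\infty-\delta_n,E_\infty+\delta_n)|\le\tfrac1n\min\{f(\delta_n),\delta_n\}.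
\]
In particular, $\Sigma$ is not homogeneous.
\item[(ii)] $|\Sigma|>0$ and $\sigma_{\mathrm{ac}}(H_V)=\Sigma$.
\item[(iii)] $\limsup_{h\downarrow0}|\Sigma\cap(x-h,x+h)|/h\ge1$ for every $x\in\Sigma$.
\item[(iv)] $H_V$ has purely absolutely continuous spectrum.
\end{itemize}
\end{theorem}

With $V_0=0$, parts (i) and (ii) answer the question with a smooth potential. By (iv), homogeneity does not fail because of a thin singular part of the spectrum: there is none.

Parts (i) and (iii) together describe the mechanism. Since $\Sigma\subset[E_\infty,\infty)$, the ratio $|\Sigma\cap(E_\infty-h,E_\infty+h)|/h$ lies in $[0,1]$; by (i) its lower limit as $h\downarrow0$ is $0$, and by (iii) its upper limit is $1$. A model is the set $\{0\}\cup\bigcup_n[a_n,b_n]$ with $a_n/b_n\to0$ and $b_{n+1}/a_n\to0$: the ratio at $0$ is at most $b_{n+1}/a_n$ for $h=a_n$ and at least $1-a_n/b_n$ for $h=b_n$. Homogeneity asks for thickness at all small scales, whereas our proof of absolute continuity (Proposition~\ref{prop:sing}) needs thickness only along one sequence of scales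 at each point.

The potential $V$ is a limit of periodic potentials $V_n$, where $V_{n+1}$ arises from $V_n$ by adding a well of depth $\varepsilon$ in every $N$-th period cell. If $\varepsilon$ is small, almost all of the old spectrum survives, whatever $N$ is. For fixed $\varepsilon$ and large $N$, the bound state of a single well produces, below the old spectrum, a piece of spectrum that is very thin compared with the gap above it. Section~\ref{sec:model} shows both effects in a solvable model and Section~\ref{sec:wells} proves them in general. Section~\ref{sec:construction} iterates the step and proves (i) and (iii). Sections~\ref{sec:green}--\ref{sec:singular} determine the spectral type from the argument of the diagonal Green's function.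

\section{Periodic operators}\label{sec:floquet}

All potentials from now on are real, bounded and continuous. For such $W$ the operator $H_W$ is self-adjoint on the Sobolev space $H^2(\mathbb{R})$, and $\sigma(H_W)\subset[-\|W\|_\infty,\infty)$. If $W_1,W_2$ are two such potentials, then
\begin{equation}\label{eq:pert}
\text{every point of }\sigma(H_{W_1})\text{ is within }\|W_1-W_2\|_\infty\text{ of }\sigma(H_{W_2}).
\end{equation}
Indeed, if $\operatorname{dist}(E,\sigma(H_{W_2}))>\|W_1-W_2\|_\infty$, then $\|(W_1-W_2)(H_{W_2}-E)^{-1}\|<1$, so $H_{W_1}-E=\bigl(I+(W_1-W_2)(H_{W_2}-E)^{-1}\bigr)(H_{W_2}-E)$ is invertible.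

The \emph{transfer matrix} of $W$ from $x$ to $y$ at energy $z\in\mathbb{C}$ maps $(u(x),u'(x))$ to $(u(y),u'(y))$ for solutions of $-u''+Wu=zu$. It is entire in $z$, real for real $z$, and has determinant $1$ because the Wronskian is constant. Let $p$ be $T$-periodic. The \emph{monodromy matrix} $M=M_p(z)$ is the transfer matrix from $0$ to $T$, and $\Delta_p=\operatorname{tr}M$ is the \emph{discriminant}. Put
\[
\Sigma(p)=\sigma(H_p),\qquad E_*=\min\Sigma(p),\qquad O(p)=\{E\in\mathbb{R}:|\Delta_p(E)|<2\}.
\]
We use the following facts of Floquet theory \cite{RS,Ea}.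
\begin{itemize}
\item[(F1)] $\Sigma(p)=\{E\in\mathbb{R}:|\Delta_p(E)|\le2\}$. This set is a union of compact intervals of positive length with disjoint interiors, the \emph{bands}, each mapped strictly monotonically onto $[-2,2]$ by $\Delta_p$. Only finitely many bands meet any half-line $(-\infty,R]$.
\item[(F2)] $\Delta_p'\ne0$ on $O(p)$, and $\Sigma(p)\setminus O(p)$ is discrete.
\item[(F3)] $\Delta_p>2$ on $(-\infty,E_*)$, and there is a positive $T$-periodic $\psi$ with $-\psi''+p\psi=E_*\psi$.
\end{itemize}
The period $T$ need not be minimal. The discriminant and the bands refer to the chosen period; the set $\Sigma(p)$ does not depend on it.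

\section{A solvable model: sparse point wells}\label{sec:model}

This section is not used in the proofs. Take the background $p=0$ with period $1$, and place a point well of strength $\varepsilon>0$ at each multiple of an integer $N$: solutions of $-u''=Eu$ are continuous, and $u'$ jumps by $-\varepsilon u$ at the wells. For $E=k^2>0$ the monodromy matrix over one period $N$ and its trace are
\[
\begin{pmatrix}\cos kN&k^{-1}\sin kN\\-k\sin kN&\cos kN\end{pmatrix}\begin{pmatrix}1&0\\-\varepsilon&1\end{pmatrix},\qquad \Delta(k^2)=2\cos kN-\frac{\varepsilon}{k}\sin kN .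
\]
For $E=-\kappa^2<0$ the substitution $k=i\kappa$ gives
\[
\Delta(-\kappa^2)=2\cosh\kappa N-\frac{\varepsilon}{\kappa}\sinh\kappa N=e^{\kappa N}a+e^{-\kappa N}b,\qquad a=1-\frac{\varepsilon}{2\kappa},\quad b=1+\frac{\varepsilon}{2\kappa}.
\]
We study the set $\Sigma'=\{|\Delta|\le2\}$ and compare it with the free spectrum $[0,\infty)$.

\emph{Positive energies: little is lost, uniformly in $N$.} Fix $k_0>0$ and let $\zeta=\varepsilon/(2k_0)<1$. If $k\ge k_0$ and $k^2\notin\Sigma'$, then $|\cos kN|>1-\zeta$. The function $|\cos kN|$ has period $\pi/N$ in $k$ and exceeds $1-\zeta$ on a set of measure $2\arccos(1-\zeta)/N$ per period. An interval of length $\pi$ contains $N$ periods, so in it the lost values of $k$ have measure at most $2\arccos(1-\zeta)$. Increasing $N$ allows more gaps and shortens them in proportion; the bound on the total loss depends only on $\varepsilon$ and $k_0$, and tends to $0$ with $\varepsilon$.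

\emph{Negative energies: a thin piece below a long gap.} The coefficient $a$ vanishes only at $\kappa=\varepsilon/2$, that is, at $\lambda=-\varepsilon^2/4$, the energy of the bound state $e^{-\varepsilon|x|/2}$ of a single well. There $\Delta=2e^{-\varepsilon N/2}\in(0,2)$, so $\lambda\in\Sigma'$. Let $N$ be so large that $5e^{-\varepsilon N/4}\le\frac12$, and let $-\kappa^2\in\Sigma'$ with $\kappa\ge\varepsilon/4$. Then $b\le3$, so $|a|e^{\kappa N}\le5$ and $|a|\le5e^{-\varepsilon N/4}\le\frac12$. The bound $a\le\frac12$ means $\kappa\le\varepsilon$, and therefore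
\[
|{-\kappa^2}-\lambda|=\kappa|a|\Bigl(\kappa+\frac{\varepsilon}{2}\Bigr)\le8\varepsilon^2e^{-\varepsilon N/4}=:s .
\]
So the part of $\Sigma'$ in $(-\infty,-\varepsilon^2/16]$ is nonempty and lies in $[\lambda-s,\lambda+s]$. The distance $3\varepsilon^2/16$ from $\lambda$ to $-\varepsilon^2/16$ does not depend on $N$, while $s\to0$ as $N\to\infty$.

The two computations fix the order of choices: first $\varepsilon$, to keep the old spectrum, then $N$, to make the new bottom piece thin relative to a gap whose size is set by $\varepsilon$. The sign matters: for barriers, $\varepsilon<0$, we have $\Delta(-\kappa^2)>2$ for all $\kappa>0$, and nothing appears below $0$.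

\section{Sparse wells in a periodic background}\label{sec:wells}

To iterate, we need both effects for an arbitrary periodic background and a smooth well. The rotation by $kN$ is replaced by a power of the monodromy matrix, and the explicit zero of $a$ by the lowest eigenvalue of the background with one well.

\begin{lemma}\label{lem:step}
Let $p$ be real, continuous and $T$-periodic, and let $Q\in C_c^\infty((0,T))$ with $0\le Q\le1$, $Q\not\equiv0$. Let $R\in\mathbb{R}$, $\eta\in(0,1)$, $\varepsilon_0>0$ and $\gamma:(0,1)\to(0,\infty)$. Then there are $\varepsilon\in(0,\varepsilon_0]$ and an integer $N\ge1$ such that the $NT$-periodic function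
\[
q=p-\varepsilon\sum_{k\in\mathbb{Z}}Q(\cdot-kNT)
\]
satisfies:
\begin{itemize}
\item[(a)] $|(\Sigma(p)\cap(-\infty,R])\setminus\Sigma(q)|\le\eta$;
\item[(b)] there are $0<w<g<\eta$ with $w\le\gamma(g)$ and $\Sigma(q)\cap[E',E'+g)\subset[E',E'+w]$, where $E'=\min\Sigma(q)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $M=M_p(E)$ and let $A_\varepsilon(E)$ be the transfer matrix of $p-\varepsilon Q$ from $0$ to $T$. On $[0,NT]$ the potential $q$ equals $p-\varepsilon Q$ in the first cell and $p$ in the others, so
\begin{equation}\label{eq:disc}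
\Delta_q=\operatorname{tr}(M^{N-1}A_\varepsilon).
\end{equation}

\emph{Step 1: (a) holds for small $\varepsilon$ and every $N$.} We need a bound on $M^{N-1}$ that is uniform in $N$. Such a bound can fail at band edges, where $M$ may be a Jordan block, so we first discard neighborhoods of the edges. By (F1) and (F2) there is a union $K\subset O(p)\cap(-\infty,R]$ of finitely many, say $m$, disjoint compact intervals with $|(\Sigma(p)\cap(-\infty,R])\setminus K|\le\eta/2$. On $K$ write $\Delta_p=2\cos\theta$ with $\theta\in(0,\pi)$. The Cayley--Hamilton identity $M^2-2\cos\theta\,M+I=0$ reads $(M-\cos\theta\,I)^2=-\sin^2\theta\,I$. Hence $\mathcal{J}=(M-\cos\theta\,I)/\sin\theta$ satisfies $\mathcal{J}^2=-I$ and $\operatorname{tr}\mathcal{J}=0$, and as in de Moivre's formula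
\[
M^k=\cos k\theta\,I+\sin k\theta\,\mathcal{J},\qquad\operatorname{tr}M^k=2\cos k\theta .
\]
Since $\mathcal{J}$ is continuous on $K$, we get $\|M^k\|\le C_K:=1+\max_K\|\mathcal{J}\|$ for all $k\ge0$.

Next we compare $A_\varepsilon$ with $M$ for $0<\varepsilon\le1$ and $E\in K$. Written as first-order systems for $(u,u')$, the equations for $p$ and $p-\varepsilon Q$ have coefficient matrices of norm at most $\Gamma=2+\|p\|_\infty+\max_K|E|$, and these differ by a matrix of norm at most $\varepsilon$. By Gronwall's inequality, transfer matrices over an interval of length $t$ have norm at most $e^{\Gamma t}$, and variation of constants gives $\|A_\varepsilon-M\|\le\int_0^Te^{\Gamma(T-t)}\varepsilon e^{\Gamma t}\,dt=\varepsilon Te^{\Gamma T}$. Since $|\operatorname{tr}X|\le2\|X\|$ for $2\times2$ matrices, \eqref{eq:disc} yields, for $E\in K$ and all $N\ge1$,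
\[
|\Delta_q-2\cos N\theta|=|\operatorname{tr}(M^{N-1}(A_\varepsilon-M))|\le2\zeta,\qquad\zeta=C_KTe^{\Gamma T}\varepsilon .
\]
Let $\varepsilon$ be so small that $\zeta<1$. By (F1), $K\setminus\Sigma(q)\subset\{E\in K:|\cos N\theta(E)|>1-\zeta\}$. The function $|\cos N\theta|$ has $N$ periods in $(0,\pi)$, and in each it exceeds $1-\zeta$ on a set of measure $2\arccos(1-\zeta)/N$. Thus $|\{\theta\in(0,\pi):|\cos N\theta|>1-\zeta\}|=2\arccos(1-\zeta)$ for every $N$. By (F2), $|\theta'|=|\Delta_p'|/(2\sin\theta)\ge c_K>0$ on $K$, so on each of the $m$ intervals $\theta$ is a $C^1$ diffeomorphism onto its image whose inverse expands measure by at most $1/c_K$. Therefore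
\[
|K\setminus\Sigma(q)|\le\frac{2m}{c_K}\arccos(1-\zeta).
\]
The constants $m,c_K,C_K,\Gamma$ depend on neither $\varepsilon$ nor $N$. Fix $\varepsilon\in(0,\min\{1,\varepsilon_0\}]$ so that the right side is at most $\eta/2$. Then (a) holds for every $N$, and $\varepsilon$ is fixed for the rest of the proof.

\emph{Step 2: a single well binds.} Let $H_1=H_p-\varepsilon Q$. The operator $Q(H_p-i)^{-1}$ is compact, because $(H_p-i)^{-1}$ maps $L^2$ boundedly into $H^2$ and $Q$ is bounded with compact support. By Weyl's theorem, $H_1$ and $H_p$ have the same essential spectrum, which is $\Sigma(p)$ since bands have positive length. So $\sigma(H_1)\cap(-\infty,E_*)$ consists of isolated points, and we show that it is nonempty. For real $\chi\in C_c^\infty(\mathbb{R})$ and $\psi$ as in (F3), $(H_p-E_*)(\chi\psi)=-\chi''\psi-2\chi'\psi'$, and integrating by parts,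
\[
\langle\chi\psi,(H_p-E_*)\chi\psi\rangle=-\int\chi\chi''\psi^2\,dx-\int\chi\chi'(\psi^2)'\,dx=\int(\chi')^2\psi^2\,dx .
\]
Take $\chi=1$ near $0$ and $\chi_n=\chi(\cdot/n)$. For large $n$ we have $\chi_n=1$ on $[0,T]$, so
\[
\langle\chi_n\psi,(H_1-E_*)\chi_n\psi\rangle\le\frac{\|\psi\|_\infty^2}{n}\int(\chi')^2\,dx-\varepsilon\int Q\psi^2\,dx ,
\]
which is negative for large $n$ since $Q\ge0$, $Q\not\equiv0$ and $\psi>0$. Hence $\lambda=\min\sigma(H_1)<E_*$ is an isolated point of $\sigma(H_1)$. Let $\lambda_2=\min(\sigma(H_1)\setminus\{\lambda\})$ and $d=\lambda_2-\lambda>0$. Since $E_*\in\sigma(H_1)$, we have $\lambda_2\le E_*$.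

\emph{Step 3: the discriminant below $E_*$.} For $E<E_*$, (F3) gives $\Delta_p=2\cosh\kappa T$ with $\kappa(E)>0$ continuous, and $M$ has eigenvalues $e^{\pm\kappa T}$ with eigenvectors $v_\pm$ and spectral projections $P_\pm=\pm(M-e^{\mp\kappa T}I)/(2\sinh\kappa T)$, continuous in $E$. Inserting $M^{N-1}=e^{(N-1)\kappa T}P_++e^{-(N-1)\kappa T}P_-$ in \eqref{eq:disc},
\begin{equation}\label{eq:ab}
\Delta_q=e^{(N-1)\kappa T}a+e^{-(N-1)\kappa T}b,\qquad a=\operatorname{tr}(P_+A_\varepsilon),\quad b=\operatorname{tr}(P_-A_\varepsilon),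
\end{equation}
with $a,b$ continuous on $(-\infty,E_*)$ and independent of $N$. We claim that $a(E)=0$ forces $E\in\sigma(H_1)$. Write $P_+y=\Lambda(y)v_+$ with a linear functional $\Lambda$ whose kernel is $\mathbb{C}v_-$; then $a=\Lambda(A_\varepsilon v_+)$. If $a=0$, then $A_\varepsilon v_+$ is a nonzero multiple of $v_-$. Let $u$ solve $-u''+(p-\varepsilon Q)u=Eu$ with data $v_+$ at $0$. Outside $[0,T]$ the potential is $p$. The data of $u$ at $-kT$ are $M^{-k}v_+=e^{-k\kappa T}v_+$, and the data at $(k+1)T$ are $M^kA_\varepsilon v_+=e^{-k\kappa T}A_\varepsilon v_+$, for $k\ge0$. So $u$ decays exponentially at both ends and is an eigenfunction of $H_1$.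

\emph{Step 4: choice of $N$.} Put $g=\frac12\min\{d,\eta\}$, $w=\min\{\gamma(g),g/2\}$ and $s=w/2$, so that $0<w<g<\eta$ and $s\le d/8$. The compact set
\[
Z=[-\|p\|_\infty-\varepsilon,\ \lambda-s]\cup[\lambda+s,\ \lambda_2-s]
\]
(the first interval may be empty) lies in $(-\infty,E_*)\setminus\sigma(H_1)$. On $Z$, by Step~3, $|a|\ge a_0>0$, $\kappa\ge\kappa_0>0$ and $|b|\le b_0$, so \eqref{eq:ab} gives $|\Delta_q|\ge a_0e^{(N-1)\kappa_0T}-b_0>2$ for large $N$. Fix such an $N$. Since $\Sigma(q)\subset[-\|p\|_\infty-\varepsilon,\infty)$,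
\begin{equation}\label{eq:cluster}
\Sigma(q)\cap(-\infty,\lambda_2-s]\subset(\lambda-s,\lambda+s).
\end{equation}
It remains to see that $E'$ lies in this small interval. Since $Q\ge0$, we have $q\le p-\varepsilon Q$, so $H_q\le H_1$ and $E'\le\lambda$; then \eqref{eq:cluster} gives $E'\in(\lambda-s,\lambda]$. Finally $E'+g\le\lambda+d/2<\lambda_2-s$, so by \eqref{eq:cluster} every point of $\Sigma(q)\cap[E',E'+g)$ is less than $\lambda+s<E'+2s=E'+w$.
\end{proof}

The function $\gamma$ is arbitrary because $g$ is determined by $\varepsilon$ and $\eta$ before $N$ is chosen. This is the source of the arbitrary rate $f$ in Theorem~\ref{thm:main}.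

\section{The potential and the shape of its spectrum}\label{sec:construction}

We apply Lemma~\ref{lem:step} repeatedly. Each step must be so small that all later steps together do not disturb the features of the spectrum already built: the thin bottom piece, the shortest band and the band edges (Figure~\ref{fig:spec}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray] (0,2.2)--(11,2.2);
\draw[line width=2.5pt] (2,2.2)--(2.5,2.2) (7,2.2)--(8.6,2.2) (8.8,2.2)--(11,2.2);
\node[left] at (0,2.2) {$\Sigma_n$};
\draw[|-|] (2,2.55)--(2.5,2.55) node[right] {$w_n$};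
\draw[|-|] (2,3.05)--(6.6,3.05) node[right] {$g_n$};
\draw[dashed] (1.85,2.1)--(0.4,0.75) (2.65,2.1)--(10.6,0.75);
\draw[gray] (0,0.5)--(11,0.5);
\draw[line width=2.5pt] (1,0.5)--(1.12,0.5) (3,0.5)--(4.6,0.5) (4.72,0.5)--(6.4,0.5) (6.52,0.5)--(8.2,0.5) (8.32,0.5)--(10,0.5);
\node[left] at (0,0.5) {$\Sigma_{n+1}$};
\draw[|-|] (1,0.1)--(2.7,0.1) node[right] {$g_{n+1}$};
\end{tikzpicture}
\caption{Schematic: the bottom of the spectra $\Sigma_n$, $\Sigma_{n+1}$ of two successive periodic approximants. Top: within distance $g_n$ of its minimum, $\Sigma_n$ lies in an interval of length $w_n$, much smaller than $g_n$. Bottom, magnified: in $\Sigma_{n+1}$ this piece survives up to small measure, and a much thinner piece appears below it.}\label{fig:spec}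
\end{figure}

Let $T_0$ be a period of $V_0$, fix $Q\in C_c^\infty((0,T_0))$ with $0\le Q\le1$, $Q\not\equiv0$, and put
\[
\gamma_n(g)=\min\Bigl\{\frac{g}{4n},\ \frac{f(g/2)}{2n}\Bigr\},\qquad n\ge1,\quad g\in(0,1).
\]
Suppose that $V_n$ is given, with period $T_n\in T_0\mathbb{N}$, and for $n\ge1$ also positive numbers $\eta_n,w_n$. Write $\Sigma_n=\Sigma(V_n)$ and $E_n=\min\Sigma_n$. By (F1) there are an upper bound $\beta_n\ge1$ for the number of bands of $\Sigma_n$ (for the period $T_n$) that meet $(-\infty,n+2]$, and a lower bound $\ell_n\in(0,\frac1{n+1}]$ for their lengths. Choose $\eta_{n+1}>0$ with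
\begin{align}
&\eta_1\le\tfrac14\min\{1,\eta_*\},\qquad\eta_{n+1}\le\tfrac14\eta_n\quad(n\ge1),\label{eq:c1}\\
&\eta_{n+1}\le\tfrac14w_n\quad(n\ge1),\label{eq:c2}\\
&\eta_{n+1}\le\frac{\ell_n}{4(n+1)},\label{eq:c3}\\
&\eta_{n+1}\le\frac{2^{-n}}{\beta_n}.\label{eq:c4}
\end{align}
Apply Lemma~\ref{lem:step} with $p=V_n$, $T=T_n$, $R=n+2$, $\eta=\eta_{n+1}$, $\gamma=\gamma_{n+1}$, and $\varepsilon_0$ so small that $\varepsilon_0\|Q^{(j)}\|_\infty\le\eta_{n+1}$ for $0\le j\le n+1$. This gives $V_{n+1}=q$ with period $T_{n+1}=NT_n$, and numbers $0<w_{n+1}<g_{n+1}<\eta_{n+1}$. Condition \eqref{eq:c1} gives convergence, \eqref{eq:c2} gives part (i), \eqref{eq:c3} gives part (iii), and \eqref{eq:c4} gives Lemma~\ref{lem:cover}.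

Put $r_n=2\eta_{n+1}$. By \eqref{eq:c1}, $\sum_{m>n}\eta_m\le\frac43\eta_{n+1}\le r_n\le\frac12$ and $r_n\to0$. The translates of $Q$ in $V_{n+1}-V_n$ have disjoint supports, so $\|(V_{n+1}-V_n)^{(j)}\|_\infty\le\eta_{n+1}$ for $j\le n+1$. Hence $\sum_n(V_{n+1}-V_n)$ converges uniformly together with all termwise derivatives, and its partial sums $V_n-V_0$ are smooth and $T_n$-periodic. So $V=\lim V_n$ is limit-periodic, $V-V_0$ is smooth with limit-periodic derivatives, $\|V-V_n\|_\infty\le r_n$, and $\|V-V_0\|_\infty\le2\eta_1<\eta_*$. By \eqref{eq:pert},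
\begin{equation}\label{eq:close}
\text{every point of }\Sigma\text{ is within }r_n\text{ of }\Sigma_n,\text{ and every point of }\Sigma_n\text{ is within }r_n\text{ of }\Sigma.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Let $n\ge1$ and $\delta_n=g_n/2$. Since $g_{n+1}<\eta_{n+1}\le w_n/4<g_n$ and $\eta_n\to0$, we have $\delta_n\downarrow0$. By \eqref{eq:c2} and the definition of $\gamma_n$, $2r_n\le w_n\le g_n/4$. By \eqref{eq:close}, $E_\infty\le E_n+r_n$. Let $x\in\Sigma$ with $x<E_\infty+\delta_n$, and pick $y\in\Sigma_n$ with $|x-y|\le r_n$. Then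
\[
E_n\le y<E_\infty+\delta_n+r_n\le E_n+2r_n+\tfrac12g_n\le E_n+\tfrac34g_n,
\]
so $y\in[E_n,E_n+w_n]$ by Lemma~\ref{lem:step}(b). Thus $x$ lies in $[E_n-r_n,E_n+w_n+r_n]$, an interval of length at most $2w_n$, and
\[
|\Sigma\cap(E_\infty-\delta_n,E_\infty+\delta_n)|\le2w_n\le2\gamma_n(g_n)=\tfrac1n\min\{\delta_n,f(\delta_n)\}.
\]
If \eqref{eq:hom} held, then $\tau\delta_n\le\delta_n/n$ for all large $n$, which is impossible.
\end{proof}

Property \eqref{eq:close} bounds $\Sigma$ from the outside but gives no lower bound on its measure. For that we use the energies that stay in the spectrum from some step on,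
\[
S_m=\bigcap_{n\ge m}\Sigma_n .
\]
By \eqref{eq:close}, a point of $S_m$ has distance at most $r_n\to0$ from the closed set $\Sigma$, so $S_m\subset\Sigma$. If $x\in\Sigma_n\cap(-\infty,n+2]$ and $x\notin S_n$, let $m+1>n$ be the first index above $n$ with $x\notin\Sigma_{m+1}$; then $x\in(\Sigma_m\cap(-\infty,m+2])\setminus\Sigma_{m+1}$. By Lemma~\ref{lem:step}(a),
\begin{equation}\label{eq:loss}
|(\Sigma_n\cap(-\infty,n+2])\setminus S_n|\le\sum_{m\ge n}\eta_{m+1}\le r_n .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]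
The thick scales are the $\ell_n$. Let $x\in\Sigma$ and $n+1\ge x$. By \eqref{eq:close} there are a band $B$ of $\Sigma_n$ and $y\in B$ with $|x-y|\le r_n\le\frac12$. Then $B$ meets $(-\infty,n+2]$, so $|B|\ge\ell_n$, and $B$ contains an interval $I$ of length $\ell_n$ through $y$. Now $I\subset[y-\ell_n,y+\ell_n]$, and the part of this interval outside $(x-\ell_n,x+\ell_n)$ has measure at most $|x-y|$. Hence $|\Sigma_n\cap(x-\ell_n,x+\ell_n)|\ge\ell_n-r_n$. Since $x+\ell_n\le n+2$, \eqref{eq:loss} and \eqref{eq:c3} give
\[
|\Sigma\cap(x-\ell_n,x+\ell_n)|\ge|S_n\cap(x-\ell_n,x+\ell_n)|\ge\ell_n-2r_n\ge\Bigl(1-\frac1{n+1}\Bigr)\ell_n .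
\]
As $\ell_n\to0$, part (iii) follows.
\end{proof}

Spectral information passes from $V_n$ to $V$ on the sets $S_m$, so we need to know that they exhaust $\Sigma$.

\begin{lemma}\label{lem:cover}
Almost every point of $\Sigma$ lies in $\bigcup_mS_m$.
\end{lemma}

\begin{proof}
Let $X_n=(\Sigma\cap(-\infty,n+1])\setminus\Sigma_n$ and $x\in X_n$. By \eqref{eq:close}, the nearest point $y\in\Sigma_n$ satisfies $|x-y|\le r_n\le\frac12$. It is an endpoint of a band that meets $(-\infty,n+2]$, and $x$ lies on the outer side of it. There are at most $2\beta_n$ such endpoints, so $|X_n|\le2\beta_nr_n\le4\cdot2^{-n}$ by \eqref{eq:c4}. By the Borel--Cantelli lemma, almost every $x\in\Sigma$ lies in only finitely many $X_n$. Such an $x$ also satisfies $x\le n+1$ for large $n$, so $x\in\Sigma_n$ for all large $n$.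
\end{proof}

\section{The diagonal Green's function}\label{sec:green}

Uniform convergence $V_n\to V$ controls the spectrum as a set. To control the spectral type we need a property of periodic operators that implies absolute continuity and survives the limit. We express it through the argument of the diagonal Green's function. This section collects the tools.

Let $\mathbb{C}_+$ be the open upper half-plane, and write $F(t+i0)=\lim_{y\downarrow0}F(t+iy)$. We recall three facts about boundary values.
\begin{itemize}
\item[(B1)] A bounded harmonic function $U$ on $\mathbb{C}_+$ has boundary values $U(t+i0)$ a.e., and $U(z)=\int P_z(t)U(t+i0)\,dt$ with $P_z(t)=\frac1\pi\frac{\operatorname{Im}z}{|t-z|^2}$. For $\xi\in L^\infty(\mathbb{R})$, the function $z\mapsto\int P_z\xi\,dt$ has boundary values $\xi$ a.e.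
\item[(B2)] If $\rho$ is a positive measure with $\int\frac{d\rho(t)}{1+|t|}<\infty$ and $F(z)=\int\frac{d\rho(t)}{t-z}$, then $\operatorname{Im}F(z)=\pi\int P_z\,d\rho$, and $\frac1\pi\operatorname{Im}F(t+i0)$ is a.e.\ the density $\rho_{\mathrm{ac}}'(t)$ of the absolutely continuous part of $\rho$.
\item[(B3)] An analytic function $\Phi$ on the unit disc with $\sup_{r<1}\int_0^{2\pi}|\Phi(re^{i\omega})|^2\,d\omega<\infty$ has finite nontangential limits at almost every boundary point.
\end{itemize}
An analytic map $F:\mathbb{C}_+\to\mathbb{C}_+$ has $\arg F\in(0,\pi)$. This bounds the imaginary part of $\log F$, and the next lemma transfers the bound to the real part, with a constant that does not depend on $F$.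

\begin{lemma}\label{lem:log}
Let $F:\mathbb{C}_+\to\mathbb{C}_+$ be analytic. Then $F(t+i0)$ exists and is finite and nonzero for a.e.\ $t$, and
\begin{equation}\label{eq:log}
\int_{\mathbb{R}}\bigl(\log|F(t+i0)|-\log|F(i)|\bigr)^2\frac{dt}{\pi(1+t^2)}\le\pi^2 .
\end{equation}
\end{lemma}

\begin{proof}
Regard $\Phi=\log F-\log F(i)$ as a function of $\omega$-independent disc variable $v=(z-i)/(z+i)$, which maps $\mathbb{C}_+$ onto the unit disc and $i$ to $0$. Then $\Phi(0)=0$ and $|\operatorname{Im}\Phi|\le\pi$. The mean of the analytic function $\Phi^2$ over $|v|=r$ is $\Phi(0)^2=0$. Taking real parts, the means of $(\operatorname{Re}\Phi)^2$ and $(\operatorname{Im}\Phi)^2$ over $|v|=r$ are equal, so both are at most $\pi^2$. By (B3), $\Phi$ has finite nontangential limits a.e. The map $z\mapsto v$ is conformal at real points, so vertical approach to $t$ is nontangential approach in the disc, and $F=F(i)e^{\Phi}$ has finite nonzero boundary values a.e. Fatou's lemma bounds the mean of $(\operatorname{Re}\Phi)^2$ over $|v|=1$ by $\pi^2$. This is \eqref{eq:log},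 because $|dv/dz|=2/(1+t^2)$ at $z=t$.
\end{proof}

Let $W$ be a potential and $z\in\mathbb{C}_+$. Recall that $-u''+Wu=zu$ has solutions $u_\pm\not\equiv0$, square integrable near $\pm\infty$, unique up to scalars and linearly independent, and that $((H_W-z)^{-1}h)(x)=\int G_W(x,y;z)h(y)\,dy$ for all $x$, with
\begin{equation}\label{eq:green}
G_W(x,y;z)=\frac{u_-(\min\{x,y\})\,u_+(\max\{x,y\})}{u_-'u_+-u_-u_+'} .
\end{equation}
The denominator is constant. The kernel is continuous and symmetric, and $G_W(\cdot,x;z)$ solves the equation off $x$, with a derivative jump of $-1$ at $x$. Formally $G_W(x,x;z)=\langle\delta_x,(H_W-z)^{-1}\delta_x\rangle$. Since $\delta_x\notin L^2$, we replace it by the vector $\varphi_x$ that plays the role of $(H_W+c)^{-1/2}\delta_x$. Inner products are linear in the second slot.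

\begin{lemma}\label{lem:green}
Let $\|W\|_\infty\le D$, $c=D+1$, $H=H_W$ and $x\in\mathbb{R}$. There is a real $\varphi_x\in L^2(\mathbb{R})$, $\varphi_x\ne0$, with
\begin{equation}\label{eq:eval}
((H+c)^{-1/2}h)(x)=\langle\varphi_x,h\rangle\qquad(h\in L^2).
\end{equation}
Let $\nu_x$ be its spectral measure and $d\rho_x=(t+c)\,d\nu_x$. For $z\in\mathbb{C}_+$:
\begin{itemize}
\item[(a)] $G_W(x,x;z)=\int\frac{d\rho_x(t)}{t-z}$, where $\rho_x\ne0$ is carried by $\sigma(H)$, satisfies $\int\frac{d\rho_x}{1+|t|}<\infty$, and has the same null sets as $\nu_x$. In particular $\operatorname{Im}G_W(x,x;z)>0$.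
\item[(b)] If also $\|\widetilde W\|_\infty\le D$, then $|G_W(x,x;z)-G_{\widetilde W}(x,x;z)|\le C(z,D)^2\|W-\widetilde W\|_\infty$, where $C(z,D)=\sup_{t\ge-D}(t+c)^{1/2}/|t-z|<\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $H+c\ge1$, the operator $(H+c)^{-1/2}$ maps $L^2$ onto the form domain $H^1(\mathbb{R})$, and for $u=(H+c)^{-1/2}h$
\[
\|h\|^2=\|u'\|^2+\int(W+c)|u|^2\,dy\ge\|u'\|^2+\|u\|^2 .
\]
Averaging $|u(x)|^2=\int_{-\infty}^x(|u|^2)'$ and $|u(x)|^2=-\int_x^\infty(|u|^2)'$ gives $|u(x)|^2\le\int|u||u'|\le\frac12\|h\|^2$. So $\varphi_x$ exists by the Riesz theorem, and $\|\varphi_x\|\le1$. It is nonzero because some $u\in H^1$ has $u(x)\ne0$. It is real because $H$ commutes with complex conjugation, so that the functional in \eqref{eq:eval} takes real values on real $h$.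

Let $\Theta(z)=(H+c)^{1/2}(H-z)^{-1}$, a bounded operator with $\|\Theta(z)\|\le C(z,D)$ and $\Theta(z)^*=\Theta(\bar z)$. By \eqref{eq:eval},
\[
((H-z)^{-1}h)(x)=\langle\varphi_x,\Theta(z)h\rangle=\langle\Theta(\bar z)\varphi_x,h\rangle=\int(\Theta(z)\varphi_x)(y)h(y)\,dy ,
\]
since the complex conjugate of $\Theta(\bar z)\varphi_x$ is $\Theta(z)\varphi_x$. Thus
\begin{equation}\label{eq:kernel}
G_W(x,\cdot;z)=\Theta(z)\varphi_x=(H+c)^{-1/2}\bigl[(H+c)(H-z)^{-1}\varphi_x\bigr].
\end{equation}
Both sides are continuous, the right one because it lies in $H^1$, so we may evaluate at $x$. By \eqref{eq:eval}, $G_W(x,x;z)=\langle\varphi_x,(H+c)(H-z)^{-1}\varphi_x\rangle=\int\frac{t+c}{t-z}\,d\nu_x(t)$. The measure $\nu_x$ is finite, nonzero and carried by $\sigma(H)$, where $1\le t+c\le c(1+|t|)$. This gives (a), with positivity of the imaginary part from (B2).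

For (b), let $g=G_W(\cdot,x;z)$ and $\tilde g=G_{\widetilde W}(\cdot,x;z)$; by symmetry and \eqref{eq:kernel} both have $L^2$ norm at most $C(z,D)$. Their derivative jumps at $x$ cancel, so $g-\tilde g$ is $C^1$, with second derivative $(W-z)g-(\widetilde W-z)\tilde g\in L^2$. Hence $g-\tilde g\in H^2$ and $(H_{\widetilde W}-z)(g-\tilde g)=(\widetilde W-W)g$. Applying the resolvent and evaluating at $x$ gives $g(x)-\tilde g(x)=\int\tilde g(\widetilde W-W)g\,dy$, and the Cauchy--Schwarz inequality yields (b).
\end{proof}

\section{Reflectionless limits and the absolutely continuous spectrum}\label{sec:refl}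

We call $H_W$ \emph{reflectionless} on a measurable set $A\subset\mathbb{R}$ if for every $x\in\mathbb{R}$
\[
\arg G_W(x,x;E+i0)=\pi/2\qquad\text{for a.e. }E\in A .
\]
For $W=0$ and $z=k^2$ with $\operatorname{Im}k>0$, we have $u_\pm=e^{\pm iky}$, and \eqref{eq:green} gives $G_0(x,x;z)=i/(2k)$. So $H_0$ is reflectionless on $[0,\infty)$. The same holds for every periodic background.

\begin{lemma}\label{lem:perrefl}
If $p$ is real, continuous and $T$-periodic, then $H_p$ is reflectionless on $\Sigma(p)$.
\end{lemma}

\begin{proof}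
Fix $x$ and let $M^x(z)$ be the transfer matrix from $x$ to $x+T$. If $Y$ is the transfer matrix from $0$ to $x$, periodicity gives $M^x=YM_pY^{-1}$, so $\operatorname{tr}M^x=\Delta_p$. Let $z\in\mathbb{C}_+$. The translate $u_\pm(\cdot+T)$ is again a solution that is square integrable near $\pm\infty$, so $u_\pm(\cdot+T)=\mu_\pm u_\pm$, and square integrability forces $|\mu_+|<1<|\mu_-|$. Thus $\mu_\pm$ are the two eigenvalues of $M^x$, with $\mu_+\mu_-=1$, $\mu_++\mu_-=\Delta_p$ and $(\mu_--\mu_+)^2=\Delta_p^2-4$.

The entry $M^x_{12}(z)$ is the value at $x+T$ of the solution with data $(0,1)$ at $x$. It vanishes only at Dirichlet eigenvalues of $[x,x+T]$, which are real, so $M^x_{12}(z)\ne0$. Then $(0,1)$ is not an eigenvector of $M^x$, so $u_\pm(x)\ne0$, and we normalize $u_\pm(x)=1$. The first row of the eigenvector equation reads $M^x_{11}+M^x_{12}u_\pm'(x)=\mu_\pm$, and \eqref{eq:green} gives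
\[
G_p(x,x;z)=\frac1{u_-'(x)-u_+'(x)}=\frac{M^x_{12}(z)}{\mu_-(z)-\mu_+(z)} .
\]
Let $z\to E\in O(p)$. The numerator tends to the real number $M^x_{12}(E)$. This is nonzero, since otherwise $M^x(E)$ is a real triangular matrix whose diagonal entries have product $1$, which forces $|\Delta_p(E)|\ge2$. Every limit point of the denominator is $\pm i\sqrt{4-\Delta_p(E)^2}\ne0$. So every limit point of $G_p(x,x;z)$ is a nonzero imaginary number of modulus $|M^x_{12}(E)|/\sqrt{4-\Delta_p(E)^2}$, and it lies on the positive imaginary axis since $\operatorname{Im}G_p>0$. Hence $\arg G_p(x,x;E+i0)=\pi/2$ on $O(p)$, which has full measure in $\Sigma(p)$ by (F2).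
\end{proof}

Boundary values need not converge pointwise when the functions converge in $\mathbb{C}_+$. But arguments are uniformly bounded, so their boundary values converge weak-$*$ in $L^\infty$, and the condition of being constant on a \emph{fixed} set is preserved by such limits. The fixed sets are the $S_m$.

\begin{proposition}\label{prop:refl}
For the potential $V$ of Section~\ref{sec:construction}, $H_V$ is reflectionless on $\Sigma$.
\end{proposition}

\begin{proof}
Fix $x$, and write $G_n(z)=G_{V_n}(x,x;z)$, $G(z)=G_V(x,x;z)$. With $D=\|V_0\|_\infty+1$, all $V_n$ and $V$ are bounded by $D$, and Lemma~\ref{lem:green} gives $|G(z)-G_n(z)|\le C(z,D)^2r_n\to0$, with all values in $\mathbb{C}_+$. So $\arg G_n\to\arg G$ pointwise on $\mathbb{C}_+$. These are harmonic functions with values in $(0,\pi)$. Let $\xi_n,\xi$ be the boundary values of $\frac1\pi\arg G_n$, $\frac1\pi\arg G$, with values in $[0,1]$. By (B1), $\int P_z\xi_n\,dt\to\int P_z\xi\,dt$ for every $z\in\mathbb{C}_+$. The kernels $P_z$ span a dense subspace of $L^1(\mathbb{R})$: by the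 Hahn--Banach theorem it suffices that a function in $L^\infty$ annihilating all $P_z$ is zero, which is the last statement of (B1). Since $\|\xi_n-\xi\|_\infty\le1$, it follows that $\int\phi\,\xi_n\,dt\to\int\phi\,\xi\,dt$ for all $\phi\in L^1$.

Let $A\subset S_m$ be bounded and measurable. For $n\ge m$ we have $A\subset\Sigma_n$, so $\int_A\xi_n\,dt=\frac12|A|$ by Lemma~\ref{lem:perrefl}, and in the limit $\int_A(\xi-\frac12)\,dt=0$. As $A$ is arbitrary, $\xi=\frac12$ a.e.\ on $S_m$ for every $m$, and by Lemma~\ref{lem:cover} a.e.\ on $\Sigma$.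
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
By part (iii), every open set $U$ that meets $\Sigma$ has $|U\cap\Sigma|>0$; in particular $|\Sigma|>0$. Fix $x$ and let $G$, $\rho_x$, $\nu_x$ belong to $W=V$. For a.e.\ $E\in\Sigma$ the limit $G(E+i0)$ is finite and nonzero by Lemma~\ref{lem:log} and has argument $\pi/2$ by Proposition~\ref{prop:refl}. By (B2), the density of the absolutely continuous part of $\rho_x$ is then $\frac1\pi|G(E+i0)|>0$ a.e.\ on $\Sigma$, and dividing by $t+c$ we see that the absolutely continuous part of $\nu_x$ also has positive density a.e.\ on $\Sigma$. So this part gives positive mass to every open set meeting $\Sigma$. It is the spectral measure of the projection of $\varphi_x$ onto the absolutely continuous subspace, so it is carried by the closed set $\sigma_{\mathrm{ac}}(H_V)$. Hence $\Sigma\subset\sigma_{\mathrm{ac}}(H_V)$, and the reverse inclusion holds by definition.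
\end{proof}

Parts (i) and (ii) already show that the answer to the question of Section~\ref{sec:intro} is no.

\section{Absence of singular spectrum}\label{sec:singular}

Part (ii) does not exclude a singular component supported on a null subset of $\Sigma$. To exclude it, suppose that the singular part of $\rho$ dominates near a point $x$. Then $|F(x+ih)|$ is much larger than the average of $\operatorname{Im}F(t+i0)$ over $(x-h,x+h)$. In general this is no contradiction, since the real part can make $|F(t+i0)|$ large. On a set where $\arg F=\pi/2$, however, $|F|=\operatorname{Im}F$. If that set fills a fixed fraction of $(x-h,x+h)$, then $|F|$ is on average much smaller than $|F(x+ih)|$ on a fixed fraction of the window, and this contradicts Lemma~\ref{lem:log} after rescaling the window to unit size. One sequence of scales $h$ is enough.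

\begin{proposition}\label{prop:sing}
Let $F(z)=\int\frac{d\rho(t)}{t-z}$ with $\rho\ge0$, $\rho\ne0$, $\int\frac{d\rho}{1+|t|}<\infty$. Let $\Sigma$ be a closed set such that $\arg F(t+i0)=\pi/2$ for a.e.\ $t\in\Sigma$ and $\limsup_{h\downarrow0}|\Sigma\cap(x-h,x+h)|/h>0$ for all $x\in\Sigma$. Then the singular part $\rho_{\mathrm s}$ of $\rho$ satisfies $\rho_{\mathrm s}(\Sigma)=0$.
\end{proposition}

Both hypotheses are needed. For $\rho=\delta_0$ and $F(z)=-1/z$, the set $\{0\}$ satisfies the first (vacuously) and the set $[-1,1]$ the second, and both carry $\rho_{\mathrm s}=\rho$.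

\begin{proof}
We use the Besicovitch differentiation theorem: if $\mu,\nu$ are locally finite Borel measures on $\mathbb{R}$, then for $\nu$-a.e.\ $x$ we have $\nu(x-h,x+h)>0$ for all $h>0$, and $\mu(x-h,x+h)/\nu(x-h,x+h)$ converges, as $h\downarrow0$, to the density at $x$ of the part of $\mu$ that is absolutely continuous with respect to $\nu$. For $\mu=\rho_{\mathrm{ac}}$ and $\nu=\rho_{\mathrm s}$, which are mutually singular, that part is zero. Suppose $\rho_{\mathrm s}(\Sigma)>0$. Then there is $x\in\Sigma$ with $\rho_{\mathrm s}(x-h,x+h)>0$ for all $h>0$ and $\rho_{\mathrm{ac}}(x-h,x+h)/\rho_{\mathrm s}(x-h,x+h)\to0$. By the density hypothesis there are $h_k\downarrow0$ and $c_0>0$ with $|\Sigma\cap I_k|\ge c_0h_k$, where $I_k=(x-h_k,x+h_k)$. Rescale: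
\[
F_k(z)=\frac{F(x+h_kz)}{|F(x+ih_k)|},\qquad A_k=\{t\in(-1,1):x+h_kt\in\Sigma\}.
\]
Then $F_k$ maps $\mathbb{C}_+$ to itself, $|F_k(i)|=1$, and $|A_k|\ge c_0$. We write $F_k(t)$ for $F_k(t+i0)$.

\emph{$F_k$ is small on $A_k$.} Since $(t-x)^2+h_k^2\le2h_k^2$ on $I_k$,
\[
|F(x+ih_k)|\ge\operatorname{Im}F(x+ih_k)=\int\frac{h_k\,d\rho(t)}{(t-x)^2+h_k^2}\ge\frac{\rho(I_k)}{2h_k} .
\]
Almost everywhere on $\Sigma$, the hypothesis on the argument, Lemma~\ref{lem:log} and (B2) give $0<|F(t+i0)|=\operatorname{Im}F(t+i0)=\pi\rho_{\mathrm{ac}}'(t)$. Hence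
\[
0<\alpha_k:=\int_{A_k}|F_k|\,dt=\frac{\pi\rho_{\mathrm{ac}}(\Sigma\cap I_k)}{h_k|F(x+ih_k)|}\le\frac{2\pi\rho_{\mathrm{ac}}(I_k)}{\rho(I_k)}\le\frac{2\pi\rho_{\mathrm{ac}}(I_k)}{\rho_{\mathrm s}(I_k)}\longrightarrow0 .
\]

\emph{$\log|F_k|$ is bounded in $L^1(-1,1)$.} On $(-1,1)$ we have $\frac1{\pi(1+t^2)}\ge\frac1{2\pi}$, so \eqref{eq:log} for $F_k$ and the Cauchy--Schwarz inequality give
\[
\int_{-1}^1(\log|F_k|)^2\,dt\le2\pi^3,\qquad\int_{-1}^1\bigl|\log|F_k|\bigr|\,dt\le2\pi^{3/2}.
\]

\emph{Contradiction.} Let $k$ be so large that $\alpha_k<c_0$. Jensen's inequality on $A_k$ and $|A_k|\ge c_0$ give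
\[
\int_{A_k}\log|F_k|\,dt\le|A_k|\log\frac{\alpha_k}{|A_k|}\le|A_k|\log\frac{\alpha_k}{c_0}\le c_0\log\frac{\alpha_k}{c_0},
\]
the last step because the logarithm is negative. So $2\pi^{3/2}\ge c_0\log(c_0/\alpha_k)\to\infty$, which is false.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iv)]
Let $H=H_V$ and $x\in\mathbb{R}$. By Lemma~\ref{lem:green}(a), Proposition~\ref{prop:refl} and part (iii), Proposition~\ref{prop:sing} applies to $F=G_V(x,x;\cdot)$, $\rho=\rho_x$ and $\Sigma=\sigma(H)$. Since $\rho_x$ is carried by $\Sigma$, it is absolutely continuous, and so is $\nu_x$, which has the same null sets. Let $A$ be a Borel set with $|A|=0$. Then $\|\mathbf{1}_A(H)\varphi_x\|^2=\nu_x(A)=0$ for every $x$. For $h\in L^2$, \eqref{eq:eval} gives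
\[
\bigl((H+c)^{-1/2}\mathbf{1}_A(H)h\bigr)(x)=\langle\varphi_x,\mathbf{1}_A(H)h\rangle=\langle\mathbf{1}_A(H)\varphi_x,h\rangle=0
\]
for all $x$. Since $(H+c)^{-1/2}$ is injective, $\mathbf{1}_A(H)h=0$. Thus $\mathbf{1}_A(H)=0$ whenever $|A|=0$, and the proof of Theorem~\ref{thm:main} is complete.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Ea} Eastham.
\bibitem{FL} Jake Fillman and Milivoje Lukic, \emph{Spectral Homogeneity of Limit-Periodic Schr\"odinger Operators}, arXiv:1502.05454 (2015).
\bibitem{RS} Reed and Simon, Volume IV, \S XIII.16.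
\end{thebibliography}
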